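# Point counts on character varieties of free groups

## 1. The guess $|G(\mathbb F_q)|^{r-1}$ and its first tests

Let $\mathsf F_r$ be a free group of rank $r\ge 1$ and $G$ a connected reductive algebraic group over $\mathbb C$. A homomorphism $\mathsf F_r\to G$ is a tuple $\rho=(\rho_1,\dots,\rho_r)\in G^r$, and $G$ acts on $G^r$ by simultaneous conjugation. The **character variety** is the GIT quotient
$$\mathfrak X_r(G)=\mathrm{Hom}(\mathsf F_r,G)/\!\!/G=\mathrm{Spec}_{max}\bigl(\mathbb C[\mathrm{Hom}(\mathsf F_r,G)]^G\bigr).$$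
Its points are the closed $G$-orbits in $G^r$. We want to count its points over finite fields, and to know whether the count is a polynomial in $q$.

**Definition (polynomial-count, in the sense of Katz).** A complex variety $X$ is polynomial-count if there are a finitely generated $\mathbb Z$-algebra $R_0\subset\mathbb C$, a separated scheme $\mathcal X$ of finite type over $R_0$ with $\mathcal X\times_{R_0}\mathbb C\cong X$ (a spreading out of $X$), and a polynomial $P_X\in\mathbb Z[t]$ such that for every ring homomorphism $R_0\to\mathbb F_q$ to a finite field, the base change of $\mathcal X$ to $\mathbb F_q$ has exactly $P_X(q)$ points over $\mathbb F_q$.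

The ring $R_0$ matters. For $X=\{x^2+1=0\}$, the obvious model over $\mathbb Z$ has $2$, $1$ or $0$ points depending on $q$. Over $R_0=\mathbb Z[i,\tfrac12]$, any $R_0\to\mathbb F_q$ forces $q$ odd and $-1$ a square, so the count is always $2$, and $X$ is polynomial-count with $P_X=2$.

The group $G$ is called split if $G\cong\mathcal G\times_{\mathbb Z}\mathbb C$ for a Chevalley group scheme $\mathcal G$, that is, a split reductive group scheme over $\mathbb Z$. By the Chevalley–Demazure theorem every connected reductive complex group arises so. It is known that $\mathfrak X_r(\mathrm{SL}_2(\mathbb C))$ is polynomial-count for every $r$. The conjecture that we study is in Samuel Cavazos and Sean Lawton, "E-polynomial of SL(2,C)-Character Varieties of Free groups", arXiv:1401.0228 (2014):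

> **Conjecture.** $\mathfrak X_r(G)$ is polynomial-count for any split reductive algebraic $\mathbb C$-group $G$.

The first guess is: *yes, and the polynomial is obvious.* The order $|G(\mathbb F_q)|$ is a polynomial in $q$. The group acting is $G/Z$, and a generic tuple should have no further stabilizer, so the count should be $|G(\mathbb F_q)|^r/|(G/Z)(\mathbb F_q)|$, roughly $|G(\mathbb F_q)|^{r-1}$. Test it.

*$G=\mathbb G_m$.* The action is trivial and the count is $(q-1)^r$. The guess is right.

*$G=\mathrm{SL}_2$, $r=1$.* The guess says $(q^3-q)/(q^3-q)=1$. But the invariant ring is generated by the trace, even over $\mathbb Z$: a rational polynomial $f(\mathrm{tr})$ lying in $\mathbb Z[\mathrm{SL}_2]$ restricts on the matrices $\begin{pmatrix}x&-1\\1&0\end{pmatrix}$ to $f(x)\in\mathbb Z[x]$. So the quotient is a line, with $q$ points. The formula is wrong; the existence of a polynomial survives.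

*$G=\mathrm{SL}_2$, $r=2$.* The guess says $q^3-q$. But $\mathfrak X_2(\mathrm{SL}_2)\cong\mathbb A^3$, so we expect $q^3$. The leading term is right, the correction is not.

A second guess would be to count $G(\mathbb F_q)$-classes of tuples in $G(\mathbb F_q)^r$ by Burnside's lemma. For $\mathrm{SL}_2$ and $r=1$ this counts conjugacy classes of $\mathrm{SL}_2(\mathbb F_q)$. For odd $q$ there are two central classes, four classes $\pm u$ with $u\ne1$ unipotent, $(q-3)/2$ split and $(q-1)/2$ nonsplit classes: $q+4$ in all. For even $q$ there are $1+1+(q-2)/2+q/2=q+1$. Neither is $q$, and the answer depends on the parity of $q$. There are two causes: unipotent orbits are not closed, and one orbit over $\overline{\mathbb F}_q$ may split into several orbits of $\mathrm{SL}_2(\mathbb F_q)$. What we must count is the number of *closed orbits over $\overline{\mathbb F}_q$ that are stable under Frobenius*.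

## 2. Theorems A and B

Throughout $k=\overline{\mathbb F}_p$, and "$(G,F)$ over $\mathbb F_q$" means a connected reductive group $G$ over $k$ with the Frobenius endomorphism $F$ of an $\mathbb F_q$-structure. For $\rho\in G^r$, $\langle\rho\rangle$ is the subgroup generated by the entries, and $\rho\in K$ means that all $\rho_i\in K$.

**Theorem A.** Let $\mathcal G$ be a Chevalley group scheme over $\mathbb Z$, $G=\mathcal G_{\mathbb C}$, $r\ge1$, $\mathcal X=\operatorname{Spec}\mathbb Z[\mathcal G^r]^{\mathcal G}$. Then $\mathcal X$ is affine of finite type over $\mathbb Z$, $\mathcal X_{\mathbb C}\cong\mathfrak X_r(G)$, and there is $P\in\mathbb Z[t]$ with $\#\mathcal X(\mathbb F_q)=P(q)$ for every prime power $q$. In particular $\mathfrak X_r(G)$ is polynomial-count, and the conjecture holds for every connected reductive $G$ and every $r\ge 1$, with base ring $\mathbb Z$.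

The polynomial is explicit. Let $\Psi=(X,R,Y,R^\vee)$ be a root datum with Weyl group $W$, put $E=Y\otimes\mathbb R$, and let $\varphi$ be a finite-order automorphism of $\Psi$, acting on $Y$, that stabilizes a base.

**Definition (type).** $(G,F)$ over $\mathbb F_q$ has type $(\Psi,\varphi)$ if $G$ has an $F$-stable maximal torus $T_0$ contained in an $F$-stable Borel subgroup, with root datum $\Psi$ and $F\circ y=q\,\varphi(y)$ for $y\in Y(T_0)=Y$. Split means $\varphi=1$. Every $(G,F)$ has a type.

For example, take $Y=\mathbb Z$, $R=\emptyset$, so $G=\mathbb G_m$. If $\varphi=1$ then $F(t)=t^q$ and $G^F=\mathbb F_q^\times$. If $\varphi=-1$ then $F(t)=t^{-q}$ and $G^F=\{t:t^{q+1}=1\}$ has order $q+1$.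

Let $\Pi(R)$ be the set of subsystems $\{\alpha\in R:\alpha(y)=0\}$, $y\in E$, and $R'^\perp=\{y\in E:\alpha(y)=0\ \forall\alpha\in R'\}$. For $\mathrm{SL}_2$, $\Pi(R)=\{\emptyset,R\}$ with $\emptyset^\perp=E=\mathbb R$ and $R^\perp=0$.

**Theorem B.** Fix $(\Psi,\varphi)$ and $r$. There is $P_{\Psi,\varphi}\in\mathbb Z[t]$ such that for every $q$ and every $(G,F)$ over $\mathbb F_q$ of type $(\Psi,\varphi)$, the number of $F$-stable closed $G$-orbits in $G^r$ (equivalently, of $\mathbb F_q$-points of $G^r/\!\!/G$) is $P_{\Psi,\varphi}(q)$. Explicitly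
$$P_{\Psi,\varphi}(q)=\frac1{|W|}\sum_{w\in W}\frac1{\det(q-w\varphi)}\sum_{R'\in\Pi(R)^{w\varphi}}q^{-|R'|}\,\kappa_{R',w}(q)\,\epsilon_{R',w}\,g_{R',w}(q)\,s_{R',w}(q),\tag{2.1}$$
where, with $\psi=w\varphi$:

* $\kappa_{R',w}(q)=\sum_{R''\in\Pi(R)^\psi,\ R''\supseteq R'}\mu(R',R'')\det(1-q\psi\mid R''^\perp)$, with $\mu$ the Möbius function of the poset $\Pi(R)^\psi$;
* $\psi'\in W(R')\psi$ stabilizes a base $\Delta'$ of $R'$, and $\epsilon_{R',w}=(-1)^{\dim E^{\psi'}}$;
* $g_{R',w}(q)$ is the order polynomial of the finite reductive group with root system $R'$ in $\Psi$ and Frobenius $q\psi'$; for $\psi'$-stable $I\subset\Delta'$, $g_I$ is the order polynomial of its standard Levi subgroup with root system $R'_I$, and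
$$s_{R',w}(q)=\sum_{I=\psi'I}(-1)^{|I/\psi'|}\bigl(q^{(|R'|-|R'_I|)/2}g_I(q)\bigr)^{r-1}.$$

For $\varphi=1$, $P_{\Psi,1}$ is monic of degree $\dim\mathfrak X_r(G)$, and (by Katz) $E(\mathfrak X_r(G);x,y)=P_{\Psi,1}(xy)$.

The choice of $\psi'$ does not matter. If $u\psi$ and $u'\psi$ in $W(R')\psi$ stabilize the bases $\Delta'$ and $x\Delta'$ ($x\in W(R')$), then $x^{-1}u'\psi x\in W(R')\psi$ stabilizes $\Delta'$, so it differs from $u\psi$ by an element of $W(R')$ fixing $\Delta'$, which is $1$.

*Torus check.* For $Y=\mathbb Z$, $R=\emptyset$ only $w=1$, $R'=\emptyset$ occurs. For $\varphi=1$, $\kappa=1-q$, $\epsilon=-1$, $g=q-1$, $s=(q-1)^{r-1}$, and (2.1) is $(q-1)^r$. For $\varphi=-1$, $\kappa=1+q$, $\epsilon=1$, $g=q+1$, $s=(q+1)^{r-1}$, and (2.1) is $(q+1)^r$.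

## 3. $\mathrm{SL}_2$ by hand, and how the center cancels

Let $G=\mathrm{SL}_2$ over $k$ with $F$ raising matrix entries to the power $q$. We use now, and prove in Section 6, that the closed orbits are those of tuples with no common eigenline ("irreducible") and those of simultaneously diagonalizable tuples.

**Diagonalizable orbits.** Let $T$ be the diagonal torus. Two tuples in $T^r$ are conjugate iff they are related by $W=\{\pm1\}$ (inversion): a nonscalar tuple in $T^r$ has exactly the two axes as common eigenlines, so a conjugating element permutes the axes. The orbit of $t$ is $F$-stable iff $F(t)=wt$ for some $w\in W$. For each $F$-stable $W$-orbit $O$ in $T^r$ the number of pairs $(w,t)$ with $t\in O$, $F(t)=wt$ is $|O|\cdot|\mathrm{Stab}_W|=|W|$. So the number of these orbits is $\frac12\#\{F(t)=t\}+\frac12\#\{F(t)=t^{-1}\}=\frac12(q-1)^r+\frac12(q+1)^r$.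

**Irreducible orbits.** By Schur's lemma $\mathrm{PGL}_2$ acts freely on irreducible tuples, so by Lang's theorem each $F$-stable irreducible orbit $O$ has $|O^F|=|\mathrm{PGL}_2(\mathbb F_q)|=q^3-q$. We need the number of irreducible tuples in $\mathrm{SL}_2(\mathbb F_q)^r$. Let $z$ be the number of scalar matrices ($2$ for odd $q$, $1$ for even $q$). A nonscalar tuple has at most two common eigenlines in $k^2$, and $F$ permutes them. So a tuple over $\mathbb F_q$ is of one of these kinds:

1. scalar: $z^r$ tuples;
2. exactly two lines, both over $\mathbb F_q$: $\frac{q(q+1)}2\bigl((q-1)^r-z^r\bigr)$;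
3. exactly two lines, exchanged by $F$: $\frac{q(q-1)}2\bigl((q+1)^r-z^r\bigr)$;
4. exactly one line, necessarily over $\mathbb F_q$: $(q+1)\bigl((q^2-q)^r-z^r-q((q-1)^r-z^r)\bigr)$;
5. no line: irreducible.

In the sum of kinds 1 to 4, the coefficient of $z^r$ is $1-\frac{q(q+1)}2-\frac{q(q-1)}2-(q+1)+q(q+1)=0$. The parity of $q$ disappears, and
$$\#\mathrm{Irr}=(q^3-q)^r-(q+1)(q^2-q)^r+\tfrac12q(q+1)(q-1)^r-\tfrac12q(q-1)(q+1)^r.\tag{3.1}$$
Dividing by $q^3-q$ and adding the diagonalizable orbits gives the count
$$(q^3-q)^{r-1}-(q^2-q)^{r-1}+\tfrac12q(q-1)^{r-1}+\tfrac12q(q+1)^{r-1}.\tag{3.2}$$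
For $r=1$ this is $q$ and for $r=2$ it is $q^3$.

**Where this stops for other groups.** We used the complete list of ways in which a tuple can sit in the group, with its centralizers and the number of tuples of each kind. For general $G$ we have no such list. Already for $\mathrm{PGL}_2$, $p$ odd, the classes of $\mathrm{diag}(1,-1)$ and $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ form an irreducible tuple whose stabilizer is a Klein four-group, so stabilizers jump and the $G^F$-orbits inside $O^F$ have different sizes from orbit to orbit. We need a count that produces the cancellation of $z^r$ *before* any list is made.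

**What to look at instead.** Let $\ell(\rho)$ be the number of common eigenlines over $\mathbb F_q$, and consider $\ell(\rho)-1$. On kinds 1 to 5 it takes the values
$$q,\quad 1,\quad -1,\quad 0,\quad -1 .$$
It vanishes exactly on the tuples whose orbit is not closed. Elsewhere it depends only on the connected centralizer $C_\rho$, which is $\mathrm{SL}_2$, a split torus, a nonsplit torus, and the trivial group respectively. Its sum over all tuples is easy: $(q+1)(q^2-q)^r-(q^3-q)^r$. Finally the value $q$ at scalar tuples equals $\frac{q(q+1)}2-\frac{q(q-1)}2$, the number of split tori in $\mathrm{SL}_2$ minus the number of nonsplit ones. So a scalar tuple can be charged to the tori centralizing it, and this is how $z^r$ gets absorbed in (3.1).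

For general $G$ we replace $\ell-1$ by an alternating sum over parabolic subgroups, prove that it vanishes on nonclosed orbits and equals $\pm q^{N}$ elsewhere, where $N$ is the number of positive roots of $C_\rho$, and rewrite $\pm q^N$ as a signed count of maximal tori of $C_\rho$.

## 4. Parabolics, tori and orders over $\mathbb F_q$

**Parabolics and Levi subgroups.** A Levi subgroup of $G$ is a Levi subgroup of some parabolic; equivalently, the centralizer of a torus. For a Levi subgroup $M$, $M=C_G(Z(M)^0)$. If $Q$ is parabolic, $R_u(Q)$ acts simply transitively on the Levi subgroups of $Q$. For a cocharacter $\lambda$ put $P_\lambda=\{g:\lim_{t\to0}\lambda(t)g\lambda(t)^{-1}\text{ exists}\}$ and $L_\lambda=C_G(\lambda)$; the limit map $c_\lambda:P_\lambda\to L_\lambda$ is a homomorphism with kernel $R_u(P_\lambda)$, equal to the identity on $L_\lambda$.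

For a maximal torus $T$, the parabolics containing $T$ correspond to the facets $\sigma$ of the root hyperplane arrangement in $E=Y(T)_{\mathbb R}$: $P_\sigma$ has the roots $\{\alpha:\alpha|_\sigma\ge0\}$, and $P_\sigma\subset P_{\sigma_1}$ iff $\sigma_1\subset\overline\sigma$. For $\mathrm{SL}_2$ the facets of $\mathbb R$ are $(0,\infty)$, $\{0\}$, $(-\infty,0)$, giving $B$, $G$, $B^-$. The intersection of two parabolics $P,Q$ is connected, contains a maximal torus of $G$, and is generated by any maximal torus $T\subset P\cap Q$ and the root subgroups (with respect to $T$) lying in both.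

**Frobenius.** If $T$ is an $F$-stable torus, $F\circ y=q\psi_T(y)$ on $Y(T)$ with $\psi_T$ of finite order. If $T$ is maximal, $F(P_\sigma)=P_{\psi_T\sigma}$. If $\psi_T\sigma=\sigma$, averaging a rational point of the convex cone $\sigma$ over $\psi_T$ gives a $\psi_T$-fixed rational point, so $P_\sigma=P_\lambda$ with $\lambda\in Y(T)$ defined over $\mathbb F_q$. We write $\mathrm{rk}_q$ for the dimension of a maximal $\mathbb F_q$-split torus, $\varepsilon_G=(-1)^{\mathrm{rk}_qG}$ (similarly for tori), and $N_G$ for the number of positive roots. Then $\mathrm{rk}_qT=\dim E^{\psi_T}$ with $E=Y(T)_{\mathbb R}$, and $\mathrm{rk}_qG=\mathrm{rk}_qT$ if $T$ is a maximal torus lying in an $F$-stable Borel subgroup. If $L$ is an $F$-stable Levi subgroup of an $F$-stable parabolic $P$, and $T\subset B_L$ are an $F$-stable maximal torus and Borel subgroup of $L$, then $B_LR_u(P)$ is an $F$-stable Borel subgroup of $G$; hence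
$$\mathrm{rk}_qL=\mathrm{rk}_qG.\tag{4.1}$$
For such $P$ and $L$ put
$$r(P)=r_G(P)=\mathrm{rk}_qG-\mathrm{rk}_qZ(L)^0 .$$
It does not depend on $L$, since two such $L$ are conjugate under $R_u(P)^F$. If $P$ has type $I\subset\Delta$ ($I$ is $\varphi$-stable), then $r(P)=\dim E^\varphi-\dim(I^\perp)^\varphi=|I/\varphi|$, because $E/I^\perp$ is dual to the permutation module spanned by $I$. For $\mathrm{SL}_2$: $r(B)=0$, $r(G)=1$.

**Fact 4.1 (Lang).** For connected $C$ with Frobenius $F$, the map $g\mapsto g^{-1}F(g)$ is surjective. Suppose $C$ acts transitively on a set $\Omega$ with a compatible map $F$ and closed stabilizers. Then $\Omega^F\ne\emptyset$: if $F(x)=cx$, take $g$ with $g^{-1}F(g)=c^{-1}$, and then $F(gx)=gc^{-1}cx=gx$. Let $x_0\in\Omega^F$ have stabilizer $S$ and put $A=S/S^0$. A point $gx_0$ is $F$-fixed iff $g^{-1}F(g)\in S$, and $gx_0\mapsto g^{-1}F(g)$ identifies the $C^F$-orbits in $\Omega^F$ with the classes of $S$ under $a\mapsto s^{-1}aF(s)$; by Lang's theorem in $S^0$ (for the Frobenius maps $x\mapsto aF(x)a^{-1}$) these are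 the $F$-conjugacy classes of $A$. If $x_a$ represents the class of $a$ and $S_a$ is its stabilizer in $C$, then $|S_a^F|=|(S_a^0)^F|\cdot|\mathrm{Stab}_A(a)|$, where $\mathrm{Stab}_A(a)$ is the stabilizer of $a$ under $F$-conjugation.

Now let $(C,F)$ be connected reductive with Weyl group $W$, $T_0\subset B_0$ an $F$-stable maximal torus and Borel subgroup, $\varphi=\psi_{T_0}$, $E=Y(T_0)_{\mathbb R}$, $n=\dim E$. For $w\in W$ with lift $\dot w$, let $T_w=gT_0g^{-1}$ with $g^{-1}F(g)=\dot w$. Since $\mathrm{ad}(g)^{-1}\circ F\circ\mathrm{ad}(g)=\mathrm{ad}(\dot w)\circ F$, the map $\psi_{T_w}$, transported to $Y(T_0)$, is $w\varphi$.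

**Fact 4.2.** For a $C^F$-invariant function $h$ on the set of $F$-stable maximal tori of $C$,
$$\sum_Th(T)=\frac{|C^F|}{|W|}\sum_{w\in W}\frac{h(T_w)}{|T_w^F|};\qquad\text{in particular}\quad\sum_T|T^F|=|C^F|.$$
Indeed, by Fact 4.1 with $\Omega$ the set of maximal tori and $S=N(T_0)$, the classes correspond to $F$-classes in $W$, and the class of $T_w$ has $|C^F|/(|T_w^F|\,|\mathrm{Stab}(w)|)$ elements. The $F$-class of $w$ has $|W|/|\mathrm{Stab}(w)|$ elements, whence the formula.

**Fact 4.3.** For an $F$-stable torus $T$, $|T^F|=\det(q-\psi_T)>0$ and $\varepsilon_T|T^F|=\det(1-q\psi_T)$. Indeed $|T^F|=|Y/(q\psi_T-1)Y|=|\det(q\psi_T-1)|$. With $d=\dim T$, $1-q\psi_T=-\psi_T(q-\psi_T^{-1})$ gives $\det(1-q\psi_T)=(-1)^d\det\psi_T\cdot\det(q-\psi_T^{-1})$. As $\psi_T$ is real of finite order, its eigenvalues are closed under inversion, so $\det(q-\psi_T^{-1})=\det(q-\psi_T)>0$. Finally $(-1)^d\det\psi_T$ is the product of the negatives of the eigenvalues: nonreal pairs give $1$, an eigenvalue $-1$ gives $1$, an eigenvalue $1$ gives $-1$. So it is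 $(-1)^{\dim E^{\psi_T}}=\varepsilon_T$, with $E=Y(T)_{\mathbb R}$.

**Fact 4.4 (twisted Molien formula).** Let $\mathcal S$ be the algebra of complex polynomial functions on $E$. The map $\varphi^*:f\mapsto f\circ\varphi$ preserves $\mathcal S^W$. Since $\varphi$ has finite order we can choose homogeneous basic invariants $f_1,\dots,f_n$ of degrees $d_i$ with $f_i\circ\varphi=\epsilon_if_i$. The multiset $\{(d_i,\epsilon_i)\}$ describes $\varphi^*$ on the graded space of indecomposables of $\mathcal S^W$, which is defined over $\mathbb Q$ together with $\varphi^*$; so the multiset is Galois-stable, and in particular stable under $\epsilon\mapsto\epsilon^{-1}$. Moreover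
$$\frac1{|W|}\sum_w\frac1{\det(1-t\,w\varphi)}=\prod_i\frac1{1-\epsilon_it^{d_i}}\quad\text{in }\mathbb Q(t).$$
Indeed $1/\det(1-tw\varphi)$ is the graded trace of $f\mapsto f\circ w\varphi$ on $\mathcal S$. The average over $w$ of these operators is $\varphi^*\circ\pi$, with $\pi$ the projection onto $\mathcal S^W$. Its graded trace is that of $\varphi^*$ on $\mathcal S^W$, which has the eigenbasis of monomials in the $f_i$.

**Fact 4.5 (Steinberg).** $|C^F|=q^{N_C}\prod_i(q^{d_i}-\epsilon_i)$. By Galois-stability this is a polynomial in $q$ with rational coefficients determined by the type.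

**Fact 4.6 (Steinberg).** $C$ has $q^{2N_C}$ $F$-stable maximal tori. By Facts 4.2, 4.3 and 4.4 at $t=q^{-1}$, and $\sum(d_i-1)=N_C$, the number is
$$|C^F|\,q^{-n}\prod_i(1-\epsilon_iq^{-d_i})^{-1}=|C^F|\,\frac{q^{N_C}}{\prod_i(q^{d_i}-\epsilon_i)}=q^{2N_C}.$$

**Fact 4.7.** $\sum_T\varepsilon_T=\varepsilon_C\,q^{N_C}$, over the $F$-stable maximal tori $T$ of $C$.

*Proof.* By Facts 4.2, 4.3 and 4.4 at $t=q$, the sum divided by $|C^F|$ is $\frac1{|W|}\sum_w\frac1{\det(1-qw\varphi)}=\prod_i\frac1{1-\epsilon_iq^{d_i}}$. Write $1-\epsilon_iq^{d_i}=-\epsilon_i(q^{d_i}-\epsilon_i^{-1})$. Since $\{(d_i,\epsilon_i^{-1})\}=\{(d_i,\epsilon_i)\}$, Fact 4.5 shows that the product is $(-1)^n\prod\epsilon_i^{-1}\cdot q^{N_C}/|C^F|$. To find the sign, let $J$ be the Jacobian of the $f_i$, a nonzero multiple of the product of the positive roots. As $\varphi$ permutes the positive roots, $J\circ\varphi=J$. The chain rule gives $J(\varphi x)\det\varphi=\prod\epsilon_i\,J(x)$, so $\prod\epsilon_i=\det\varphi=\pm1$. As in Fact 4.3, $(-1)^n\det\varphi=(-1)^{\dim E^\varphi}=\varepsilon_C$.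 $\square$

For $\mathrm{SL}_2$ this reads $-\frac{q(q+1)}2+\frac{q(q-1)}2=-q$, the identity met in Section 3.

**Theorem 4.8 (Kempf,** *Instability in invariant theory*, Ann. of Math. 108 (1978), Thm 1.4 and Cor. 4.3**).** Let $S$ be the unique closed orbit in $\overline{G\rho}$. There is a cocharacter $\lambda$ such that $\lim_{t\to0}\lambda(t)\rho\lambda(t)^{-1}$ exists and lies in $S$. If $\rho\in(G^F)^r$ (so that $S$ is $F$-stable), $\lambda$ can be chosen defined over $\mathbb F_q$ (a perfect field).

**Theorem 4.9 (Borel–Tits).** If $U$ is a connected unipotent closed subgroup of $G$, there is a parabolic $P$ with $U\subset R_u(P)$ and $N_G(U)\subset P$.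

## 5. A signed sum over parabolics

For a subgroup $H\subset G^F$ put
$$\Sigma^G(H)=\sum_P(-1)^{r(P)},$$
the sum over all $F$-stable parabolics $P\supseteq H$, including $G$. For $\mathrm{SL}_2$ this is $\ell-1$.

**Lemma 5.1.** Let $Q\supseteq H$ be an $F$-stable parabolic. If no $F$-stable Levi subgroup of $Q$ contains $H$, then $\Sigma^G(H)=0$. If $L\supseteq H$ is an $F$-stable Levi subgroup of $Q$, then $\Sigma^G(H)=|C_{R_u(Q)}(H)^F|\cdot\Sigma^L(H)$.

For $\mathrm{SL}_2$, $H=1$, $Q=B$: $|R_u(B)^F|=q$ and $\Sigma^T(1)=(-1)^{r_T(T)}=1$, so $\Sigma^G(1)=q=(q+1)-1$.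

**Step 1. Push every parabolic toward $Q$.** The purpose is to group the terms so that most groups cancel. For $F$-stable $P\supseteq H$ put $f(P)=(P\cap Q)R_u(P)$. Let $T\subset P\cap Q$ be a maximal torus of $G$, $P=P_\sigma$, $Q=P_\tau$, $y\in\sigma$, $x\in\tau$. Then $f(P)$ is generated by $T$ and the root subgroups for those $\alpha$ with $\alpha(y)>0$, or $\alpha(y)=0$ and $\alpha(x)\ge0$. These are the $\alpha$ with $\alpha(y+\epsilon x)\ge0$ for small $\epsilon>0$. So $f(P)=P_{\sigma'}$ for the facet $\sigma'\ni y+\epsilon x$: it is a parabolic. It is $F$-stable, and $H\subset P\cap Q\subset f(P)\subset P$. Hence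
$$\Sigma^G(H)=\sum_{P'\supseteq H}\ \sum_{P\supseteq H,\ f(P)=P'}(-1)^{r(P)}.\tag{5.1}$$

**Step 2. Describe the $P$ above a fixed $P'$.** The purpose is to turn the inner sum into a sum over subsets. Fix $F$-stable $P'\supseteq H$. The connected $F$-stable group $P'\cap Q$ contains a maximal torus of $G$, so by Lang it has an $F$-stable maximal torus $T$, which is maximal in $G$. Any $P$ with $f(P)=P'$ contains $P'$; conversely any $F$-stable $P\supseteq P'$ contains $H$ and $T$, so $f(P)$ may be computed with $T$. Write $\psi=\psi_T$, $P'=P_{\sigma'}$, $Q=P_\tau$, and choose $x\in\tau$ fixed by $\psi$ (average). Let $E_0=R^\perp$ and let $E_1$ be the span of the coroots, a $\psi$-stable complement of $E_0$. Then $\sigma'=E_0+(\sigma'\cap E_1)$, and $\sigma'\cap E_1$ is a relatively open simplicial cone. We can choose generators $v_1,\dots,v_m\in E_1$ of its rays that are permuted by $\psi$: a power of $\psi$ stabilizing a ray acts on it by a positive scalar of finite order, that is, trivially, so a generator of one ray in each $\psi$-orbit can be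 carried around the orbit. Thus
$$\sigma'=\Bigl\{\sum b_iv_i+e:\ b_i>0,\ e\in E_0\Bigr\}.$$
The $F$-stable $P\supseteq P'$ correspond to the $\psi$-stable facets in $\overline{\sigma'}$, hence to the $\psi$-stable $J\subset\{1,\dots,m\}$: $P_J=P_{\sigma_J}$ with $\sigma_J=\{\sum_{i\in J}b_iv_i+e:b_i>0,\ e\in E_0\}$. Let $Z$ be the connected center of the Levi subgroup of $P_J$ containing $T$. The roots of this Levi subgroup are those vanishing on $\sigma_J$, so $Y(Z)_{\mathbb R}$ is the span of $\sigma_J$, and
$$r(P_J)=\mathrm{rk}_qG-\dim E_0^\psi-|J/\psi|.$$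

**Step 3. Cancel.** The purpose is to see which $P'$ survive. By Step 1, $f(P_J)=P'$ iff $y+\epsilon x\in\sigma'$ for $y\in\sigma_J$ and small $\epsilon>0$. If $x\notin\operatorname{span}\sigma'$ this is impossible, since $y\in\operatorname{span}\sigma'$. Otherwise $x\equiv\sum a_iv_i$ modulo $E_0$, with $a_i$ constant on $\psi$-orbits. For $i\in J$ the coefficient $b_i+\epsilon a_i$ is positive anyway; for $i\notin J$ it is $\epsilon a_i$. So the condition is $J\supseteq J_0:=\{i:a_i\le0\}$, a $\psi$-stable set. The sum of $(-1)^{|J/\psi|}$ over $\psi$-stable $J\supseteq J_0$ vanishes unless $J_0=\{1,\dots,m\}$, in which case only $P=P'$ occurs. The latter happens iff $-x\in\overline{\sigma'}$, i.e. iff $-\tau\subset\overline{\sigma'}$, i.e. iff $P'\subset P_{-\tau}$, the opposite of $Q$ containing $T$.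

**Step 4. State this without $T$.** An opposite of $Q$ is a parabolic $Q'$ such that $Q\cap Q'$ is a Levi subgroup of both. There is exactly one opposite of $Q$ containing $T$: for such a $Q'$, $Q\cap Q'$ is the Levi subgroup of $Q$ containing $T$, so the roots of $Q'$ satisfy $\alpha(x)\le0$; since a parabolic contains one of $\pm\alpha$ for every root $\alpha$, and contains the roots of $Q\cap Q'$, the roots of $Q'$ are exactly those with $\alpha(x)\le0$. If $P'$ lies in any opposite $Q'$ of $Q$, then $T\subset P'\cap Q\subset Q'$, so $Q'=P_{-\tau}$. Therefore $P'$ contributes to (5.1), with $(-1)^{r(P')}$, iff it lies in an opposite of $Q$, and this opposite is unique and $F$-stable. Hence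
$$\Sigma^G(H)=\sum_{Q'}\ \sum_{H\subset P'\subset Q'}(-1)^{r(P')},\tag{5.2}$$
with $Q'$ over the $F$-stable opposites of $Q$ containing $H$ and $P'$ over $F$-stable parabolics.

**Step 5. Pass to Levi subgroups.** The $Q'$ in (5.2) correspond bijectively to the $F$-stable Levi subgroups $L=Q\cap Q'$ of $Q$ containing $H$. The map $P'\mapsto P'\cap L$ is a bijection from the parabolics of $G$ inside $Q'$ to the parabolics of $L$, with inverse $B\mapsto BR_u(Q')$; it respects $F$-stability and containing $H$. A Levi subgroup of $P'\cap L$ is one of $P'$, and $\mathrm{rk}_qL=\mathrm{rk}_qG$ by (4.1), so $r_L(P'\cap L)=r_G(P')$. The inner sum in (5.2) is $\Sigma^L(H)$. In particular, if there is no such $L$ then $\Sigma^G(H)=0$.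

**Step 6. Count the Levi subgroups.** Let $L$ and $uLu^{-1}$, $u\in R_u(Q)$, be $F$-stable Levi subgroups of $Q$ containing $H$. Simple transitivity gives $F(u)=u$. For $h\in H$ we have $u^{-1}hu\in L$, so $h^{-1}u^{-1}hu\in L\cap R_u(Q)=1$, and $u\in C(H)$. Conversely each $u\in C_{R_u(Q)}(H)^F$ carries $L$ to such a Levi subgroup. So their set is empty or has $|C_{R_u(Q)}(H)^F|$ elements, and conjugation by such $u$, which fixes $H$ elementwise and commutes with $F$, shows that $\Sigma^L(H)$ is the same for all of them. $\square$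

**Corollary 5.2.** If $H\subset L$, with $L$ an $F$-stable Levi subgroup of the $F$-stable parabolic $Q$, and $H$ lies in no proper $F$-stable parabolic of $L$, then $\Sigma^G(H)=(-1)^{r(Q)}|C_{R_u(Q)}(H)^F|\ne0$. Consequently every $F$-stable parabolic containing $H$ has an $F$-stable Levi subgroup containing $H$.

*Proof.* Here $\Sigma^L(H)=(-1)^{r_L(L)}$ and $r_L(L)=\mathrm{rk}_qL-\mathrm{rk}_qZ(L)^0=r(Q)$. If some $F$-stable parabolic containing $H$ had no $F$-stable Levi subgroup containing $H$, Lemma 5.1 would give $\Sigma^G(H)=0$. $\square$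

## 6. Closed orbits and complete reducibility

**Definition.** $\rho\in G^r$ is *irreducible* in $G$ if it lies in no proper parabolic. It is *cr* if every parabolic containing $\rho$ has a Levi subgroup containing $\rho$. For $\rho\in(G^F)^r$, *$F$-cr* is the same condition with $F$-stable parabolics and $F$-stable Levi subgroups. $\mathrm{Irr}(G)$ and $\mathrm{Cr}(G)$ are the sets of irreducible and cr tuples in $G^r$, and $C_\rho:=C_G(\rho)^0$.

In $\mathrm{GL}_n$ parabolics are stabilizers of flags and Levi subgroups are stabilizers of decompositions. So irreducible means that $k^n$ is a simple $\langle\rho\rangle$-module, and cr means that it is semisimple: a submodule gives a parabolic, and a Levi subgroup containing $\rho$ gives an invariant complement; conversely, in a semisimple module an invariant flag can be split one step at a time.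

**(6.0)** If $\rho$ lies in a parabolic $Q$ and in a Levi subgroup of $Q$, then $V=C_{R_u(Q)}(\rho)$ is connected, and the Levi subgroups of $Q$ containing $\rho$ form a torsor under $V$.

The torsor statement is Step 6 above without $F$. For connectedness choose $\lambda$ with $Q=P_\lambda$ and $\rho\in L_\lambda$. For $v\in V$, $\lambda(t)v\lambda(t)^{-1}\in V$, since $\lambda$ commutes with $\rho$; this curve passes through $v$ at $t=1$ and tends to $1$ as $t\to0$.

**Proposition 6.1.** (a) Equivalent: (i) $G\cdot\rho$ is closed in $G^r$; (ii) $\rho$ is cr; (iii) $\rho\in\mathrm{Irr}(M)$ for some Levi subgroup $M$ of $G$.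
(b) If $\rho\in(G^F)^r$: $\rho$ is cr iff $\rho$ is $F$-cr.
(c) If $\rho$ is cr, $C_\rho$ is reductive.

**Step 1. (ii)⇒(i): a Levi subgroup undoes Kempf's limit.** If $G\rho$ is not closed, Theorem 4.8 gives $\lambda$ with $\rho\in P_\lambda$ and $c_\lambda(\rho)\notin G\rho$. As $\rho$ is cr, some $uL_\lambda u^{-1}$, $u\in R_u(P_\lambda)$, contains $\rho$. Since $c_\lambda$ kills $u$ and is the identity on $L_\lambda$, $c_\lambda(\rho)=c_\lambda(u^{-1}\rho u)=u^{-1}\rho u\in G\rho$, a contradiction.

**Step 2. (i)⇒(iii): take a minimal parabolic.** Let $P=P_\lambda$ be minimal among the parabolics containing $\rho$. Then $c_\lambda(\rho)\in\overline{G\rho}=G\rho$. Also $c_\lambda(\rho)\in\mathrm{Irr}(L_\lambda)$: if it lay in a proper parabolic $B\subset L_\lambda$, then $\rho$ would lie in the parabolic $BR_u(P)\subsetneq P$. Conjugating $c_\lambda(\rho)$ back to $\rho$ carries $L_\lambda$ to the desired $M$.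

**Step 3. (iii)⇒(ii): here the signed sum works.** Let $M$ be a Levi subgroup of a parabolic $P_1$, $\rho\in\mathrm{Irr}(M)$, and $Q\ni\rho$ any parabolic. Everything is defined over some finite field: for some Frobenius $F$ of $G$ and some power $F^n$, all of $\rho,M,P_1,Q$ are $F^n$-stable (with $\rho$ fixed). Apply Corollary 5.2 to $(G,F^n)$, $H=\langle\rho\rangle$, $M\subset P_1$: the parabolic $Q$ has a Levi subgroup containing $\rho$.

**Step 4. (b): descend to $\mathbb F_q$.** Let $\rho$ be cr and $Q\ni\rho$ be $F$-stable. By (6.0) the Levi subgroups of $Q$ containing $\rho$ form a nonempty torsor, compatible with $F$, under the connected group $V$. By Fact 4.1 one of them is $F$-stable. Conversely, let $\rho$ be $F$-cr and suppose that $G\rho$ is not closed. Theorem 4.8 gives $\lambda$ over $\mathbb F_q$ with $\rho\in P_\lambda$, $c_\lambda(\rho)\notin G\rho$. As $P_\lambda$ is $F$-stable, some Levi subgroup of it contains $\rho$, and Step 1 gives the same contradiction. So $G\rho$ is closed and $\rho$ is cr by (a).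

**Step 5. (c): compare a parabolic with its opposite.** Let $U=R_u(C_\rho)$, which is normal in $C_G(\rho)$. By Theorem 4.9 there is a parabolic $P$ with $U\subset R_u(P)$ and $N_G(U)\subset P$. Then $C_G(\rho)\subset P$, and $\rho\in P$ since $\rho$ centralizes $U$. As $\rho$ is cr, a Levi subgroup $L$ of $P$ contains $\rho$. Let $P^-$ be the opposite with $P\cap P^-=L$, and put $V=C_{R_u(P)}(\rho)$, $V^-=C_{R_u(P^-)}(\rho)$. Then $V^-\subset C_G(\rho)\subset P$, so $V^-\subset P\cap R_u(P^-)=1$. We show that $V=1$ too. By (iii), choose a Frobenius power $\Phi$ of $G$ fixing $\rho$ and stabilizing $P$, $L$, $P^-$, a Levi subgroup $M$ with $\rho\in\mathrm{Irr}(M)$, and a parabolic with Levi subgroup $M$. For every $j\ge1$, Corollary 5.2 for $(G,\Phi^j)$ gives $\Sigma^G(\langle\rho\rangle)\ne0$. Lemma 5.1, applied to $P$ and to $P^-$ with the same $L$, gives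
$$\Sigma^G(\langle\rho\rangle)=|V^{\Phi^j}|\,\Sigma^L(\langle\rho\rangle)=|(V^-)^{\Phi^j}|\,\Sigma^L(\langle\rho\rangle).$$
Hence $\Sigma^L\ne0$ and $|V^{\Phi^j}|=|(V^-)^{\Phi^j}|=1$ for all $j$. Every point of $V$ is fixed by some $\Phi^j$, so $V=1$. As $U\subset R_u(P)\cap C_G(\rho)=V$, $U=1$. $\square$

## 7. The value of the signed sum

**Proposition 7.1.** For $\rho\in(G^F)^r$, $\Sigma^G(\langle\rho\rangle)=\varepsilon_G\,\varepsilon_{C_\rho}\,q^{N_{C_\rho}}$ if $\rho$ is cr, and $0$ otherwise.

For $\mathrm{SL}_2$ this gives the values $q,1,-1,0,-1$ of Section 3: $\varepsilon_G=-1$, and $\varepsilon_{C_\rho}$ is $-1,-1,1$ on kinds 1, 2, 3 and $1$ on kind 5.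

**Step 1. The case of $\rho$ not cr.** Then $\rho$ is not $F$-cr by 6.1(b), so some $F$-stable parabolic containing $\rho$ has no $F$-stable Levi subgroup containing $\rho$, and Lemma 5.1 gives $0$.

**Step 2. Reduce to a unipotent group.** Let $\rho$ be cr, $Q$ a minimal $F$-stable parabolic containing $\rho$, and $L\ni\rho$ an $F$-stable Levi subgroup of $Q$ (it exists by 6.1(b)). By minimality $\rho$ lies in no proper $F$-stable parabolic $B$ of $L$, for otherwise $\rho\in BR_u(Q)\subsetneq Q$. Corollary 5.2 gives
$$\Sigma^G(\langle\rho\rangle)=(-1)^{r(Q)}|V^F|,\qquad V=C_{R_u(Q)}(\rho),\tag{7.1}$$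
and $V$ is connected by (6.0). It remains to interpret both factors inside $C_\rho$.

**Step 3. $V$ is the unipotent radical of a parabolic of $C_\rho$.** By Section 4, using an $F$-stable maximal torus of $L$, there is $\lambda$ over $\mathbb F_q$ with $Q=P_\lambda$, $L=L_\lambda$. Let $S$ be the maximal split subtorus of $Z(L)^0$. Then $\lambda$ has image in $S$, and $S\subset C_\rho$ since $\rho\in L$. As $C_\rho$ is connected reductive by 6.1(c), $C_\rho\cap Q=P_\lambda(C_\rho)$ is an $F$-stable parabolic of $C_\rho$, with Levi subgroup $D=C_\rho\cap L=C_{C_\rho}(\lambda)$, which is connected, and unipotent radical $C_\rho\cap R_u(Q)$. This radical is $V$, since $V$ is connected and so lies in $C_\rho$.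

**Step 4. $D$ is a torus.** Let $S'\subset D$ be an $\mathbb F_q$-split torus and $\lambda'\in Y(S')$ generic, so that $C_L(\lambda')=C_L(S')$. Since $S'$ is split, $P_{\lambda'}(L)$ is $F$-stable, and it contains $C_L(S')\ni\rho$, so it equals $L$. Hence its Levi subgroup $C_L(S')$ is $L$, so $S'\subset Z(L)$, i.e. $S'\subset S$. Also $S\subset C_\rho\cap L=D$. Therefore $S$ is the maximal split torus of $D$, and it is central in $D$. If $D$ were not a torus, an $F$-stable Borel subgroup of $D$ would be $P_\mu(D)$ for some noncentral $\mu$ over $\mathbb F_q$. The image of $\mu$ is a split torus in $D$, hence in $S$, hence central: a contradiction.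

**Step 5. Read off the value.** So $DV$ is an $F$-stable Borel subgroup of $C_\rho$ with maximal torus $D$. Thus $|V^F|=q^{\dim V}=q^{N_{C_\rho}}$ and $\mathrm{rk}_qC_\rho=\mathrm{rk}_qD=\dim S$. Finally $r(Q)=\mathrm{rk}_qG-\dim S=\mathrm{rk}_qG-\mathrm{rk}_qC_\rho$, so $(-1)^{r(Q)}=\varepsilon_G\varepsilon_{C_\rho}$. Insert in (7.1). $\square$

## 8. Closed orbits with a torus, irreducible tuples with a Levi subgroup

In Section 3 a scalar tuple was charged to the tori that centralize it. The next lemma does this in general. Here $\mathrm{Irr}(M)^F$ consists of tuples in $(M^F)^r$ that are irreducible in $M$ over $k$.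

**Lemma 8.1.** $(\rho,T)\mapsto(C_G(T),\rho)$ is a bijection from pairs with $\rho\in\mathrm{Cr}(G)^F$ and $T$ an $F$-stable maximal torus of $C_\rho$, to pairs $(M,\rho)$ with $M$ an $F$-stable Levi subgroup of $G$ and $\rho\in\mathrm{Irr}(M)^F$. The inverse sends $(M,\rho)$ to $(\rho,Z(M)^0)$.

Example: for $\mathrm{SL}_2$ and $\rho$ scalar, $C_\rho=\mathrm{SL}_2$, the pairs $(\rho,T)$ run over all $F$-stable maximal tori $T$, and $M=T$.

**Step 1. $Z(M)^0=T$.** Given $(\rho,T)$, put $M=C_G(T)\ni\rho$. Since $C_\rho$ is reductive by 6.1(c), $C_M(\rho)^0=C_{C_\rho}(T)^0=T$. Then $T\subset Z(M)^0\subset C_M(\rho)^0=T$, so $Z(M)^0=T$.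

**Step 2. $\rho$ is irreducible in $M$.** Suppose $\rho\in Q_M$ with $Q_M$ a proper parabolic of $M$. Let $P$ be a parabolic of $G$ with Levi subgroup $M$, $\pi:P\to M$ the projection with kernel $R_u(P)$, and $Q=Q_MR_u(P)$, a parabolic of $G$ with $R_u(Q)=R_u(Q_M)R_u(P)$. A Levi subgroup $K_M$ of $Q_M$ is also one of $Q$, since $Q=K_M\ltimes R_u(Q)$. As $\rho$ is cr, some $vK_Mv^{-1}$, $v\in R_u(Q)$, contains $\rho$. Applying $\pi$, $\rho=\pi(\rho)$ lies in $K'=\pi(v)K_M\pi(v)^{-1}$ with $\pi(v)\in R_u(Q_M)$, so $K'$ is a Levi subgroup of $Q_M$. Since $K'=C_M(Z(K')^0)\ne M$, the torus $Z(K')^0$ is not central in $M$. But $Z(K')^0\subset C_M(\rho)^0=T\subset Z(M)$, a contradiction.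

**Step 3. The inverse.** Given $(M,\rho)$, $\rho$ is cr by 6.1(a), and $T=Z(M)^0\subset C_\rho$. If $T\subset T'$ with $T'$ a torus of $C_\rho$, then $T'\subset C_G(T)=M$, and $C_M(T')\ni\rho$ is a Levi subgroup of $M$, hence equals $M$ by irreducibility. So $T'\subset Z(M)^0=T$, and $T$ is a maximal torus of $C_\rho$. By $C_G(Z(M)^0)=M$ and Step 1 the two maps are mutually inverse. $\square$

## 9. Two counting identities and Möbius inversion

**Step 1. Sum the signed sum.** The purpose is to express a computable quantity by irreducible tuples. Let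
$$S(G,F)=\sum_{\rho\in(G^F)^r}\Sigma^G(\langle\rho\rangle)=\sum_{P=F(P)}(-1)^{r(P)}|P^F|^r ,$$
where the second form comes from exchanging the sums. Then
$$\varepsilon_GS(G,F)=\sum_M\varepsilon_{Z(M)^0}\,\#\mathrm{Irr}(M)^F,\tag{9.1}$$
with $M$ over all $F$-stable Levi subgroups of $G$. Indeed, by Proposition 7.1, then Fact 4.7 for $C_\rho$, then Lemma 8.1,
$$\varepsilon_GS(G,F)=\sum_{\rho\in\mathrm{Cr}(G)^F}\varepsilon_{C_\rho}q^{N_{C_\rho}}=\sum_{\rho\in\mathrm{Cr}(G)^F}\ \sum_{T\subset C_\rho}\varepsilon_T=\sum_M\varepsilon_{Z(M)^0}\,\#\mathrm{Irr}(M)^F .$$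

**Step 2. Every closed orbit has the same weighted size.** The purpose is to count orbits in spite of jumping, disconnected stabilizers. Let $X_G^F$ be the set of $F$-stable closed $G$-orbits in $G^r$. For $O\in X_G^F$,
$$\sum_{\rho\in O^F}\ \sum_{T\subset C_\rho}|T^F|=|G^F|,\tag{9.2}$$
with $T$ over $F$-stable maximal tori of $C_\rho$. Indeed, by Fact 4.1 $O^F\ne\emptyset$; fix $\rho_0\in O^F$ and put $A=C_G(\rho_0)/C_{\rho_0}$. The $G^F$-orbits in $O^F$ correspond to the $F$-classes of the finite group $A$. If $\rho_a$ represents the class of $a$, its orbit has size $|G^F|/|C_G(\rho_a)^F|$ and $|C_G(\rho_a)^F|=|C_{\rho_a}^F|\cdot|\mathrm{Stab}_A(a)|$. So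
$$\sum_{\rho\in O^F}|C_\rho^F|=|G^F|\sum_{[a]}|\mathrm{Stab}_A(a)|^{-1}=|G^F|,$$
the last equality because $|\mathrm{Stab}_A(a)|^{-1}$ is the size of the class of $a$ divided by $|A|$. By Fact 4.2, $|C_\rho^F|=\sum_{T\subset C_\rho}|T^F|$.

For the Klein four tuple in $\mathrm{PGL}_2$ of Section 3, $F$ acts trivially on $A$, which is abelian of order $4$; so $O^F$ consists of four $G^F$-orbits of size $|G^F|/4$, as (9.2) predicts.

Summing (9.2) over $O$ and using 6.1(a) and Lemma 8.1,
$$\#X_G^F=\frac1{|G^F|}\sum_M|Z(M)^{0F}|\,\#\mathrm{Irr}(M)^F.\tag{9.3}$$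

**Step 3. Invert.** The purpose is to eliminate $\#\mathrm{Irr}(M)^F$. Let $\mathcal L^F$ be the poset of $F$-stable Levi subgroups of $G$. It is finite, since each contains one of the finitely many $F$-stable maximal tori and is determined by its roots. Let $\mu$ be its Möbius function. For $L\in\mathcal L^F$, the $F$-stable Levi subgroups of $L$ are exactly the $M\in\mathcal L^F$ with $M\subset L$: if $M\subset L$ then $M=C_L(Z(M)^0)$, and conversely a Levi subgroup of a Levi subgroup is a Levi subgroup. So (9.1) holds for every $L\in\mathcal L^F$ with the sum over $M\subset L$, and Möbius inversion gives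
$$\varepsilon_{Z(M)^0}\,\#\mathrm{Irr}(M)^F=\sum_{L\subset M}\mu(L,M)\,\varepsilon_LS(L,F).$$
Since $\varepsilon=\varepsilon^{-1}$, inserting this in (9.3) gives
$$\#X_G^F=\frac1{|G^F|}\sum_{L\in\mathcal L^F}\kappa(L)\,\varepsilon_L\,S(L,F),\qquad\kappa(L)=\sum_{M\supseteq L}\mu(L,M)\,\varepsilon_{Z(M)^0}|Z(M)^{0F}|.\tag{9.4}$$

**$\mathrm{SL}_2$ again.** *$L=G$*: $\kappa=1$, $\varepsilon_G=-1$, $S(G,F)/|G^F|=(q^2-q)^{r-1}-(q^3-q)^{r-1}$. *Split tori*: there are $|G^F|/(2(q-1))$, with $\kappa=-(q-1)-1=-q$, $\varepsilon=-1$, $S=(q-1)^r$. *Nonsplit tori*: there are $|G^F|/(2(q+1))$, with $\kappa=(q+1)-1=q$, $\varepsilon=1$, $S=(q+1)^r$. The total is exactly (3.2).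

## 10. The dependence on $q$

Let $(G,F)$ have type $(\Psi,\varphi)$.

**Step 1. Replace the sum over Levi subgroups by a sum over $W$.** The purpose is to index by data independent of $q$. For a $G^F$-invariant function $h$ on $\mathcal L^F$, Fact 4.6 for each $L$ (note $2N_L=|R'|$ if $R'$ is the root system of $L$) and Fact 4.2 for $G$ give
$$\sum_{L\in\mathcal L^F}h(L)=\sum_T\sum_{L\supseteq T}q^{-2N_L}h(L)=\frac{|G^F|}{|W|}\sum_{w\in W}\frac1{\det(q-w\varphi)}\sum_{R'\in\Pi(R)^{w\varphi}}q^{-|R'|}h(L_{R',w}).\tag{10.1}$$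
Here $L_{R',w}\supseteq T_w$ is the Levi subgroup with roots $R'$ relative to $T_w$ (identified with $T_0$ as in Section 4). The Levi subgroups containing $T_w$ correspond to $\Pi(R)$, and since $\psi_{T_w}=w\varphi=:\psi$, $L_{R',w}$ is $F$-stable iff $\psi R'=R'$.

**Step 2. Evaluate $h(L)=\kappa(L)\varepsilon_LS(L,F)$ at $L=L_{R',w}$.**

*The factor $\kappa$.* All $M\supseteq L$ contain $T_w$, so $\{M\in\mathcal L^F:M\supseteq L\}\cong\{R''\in\Pi(R)^\psi:R''\supseteq R'\}$ as posets, and the Möbius functions agree on intervals. Also $Y(Z(M)^0)_{\mathbb R}=R''^\perp$, and Fact 4.3 gives $\varepsilon_{Z(M)^0}|Z(M)^{0F}|=\det(1-q\psi\mid R''^\perp)$. Hence $\kappa(L)=\kappa_{R',w}(q)$.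

*The factor $\varepsilon_L$.* The $F$-stable maximal tori of $L$ have Frobenius $q\,u\psi$ with $u\in W(R')$, after transport to $T_w$ by an element of $L$. For one in an $F$-stable Borel subgroup of $L$, $\psi'=u\psi$ stabilizes a base $\Delta'$ of $R'$. So $\varepsilon_L=(-1)^{\dim E^{\psi'}}=\epsilon_{R',w}$, and by Fact 4.5 $|L^F|=g_{R',w}(q)$, a polynomial in $q$ with rational coefficients depending only on $\Psi,R',\psi'$.

*The factor $S(L,F)$.* The $L^F$-classes of $F$-stable parabolics of $L$ correspond to the $\psi'$-stable $I\subset\Delta'$. The class of $P_I$ has $|L^F|/|P_I^F|$ members, with $|P_I^F|=q^{(|R'|-|R'_I|)/2}g_I(q)$ and $r_L(P_I)=|I/\psi'|$. Hence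
$$S(L,F)=|L^F|\sum_I(-1)^{|I/\psi'|}|P_I^F|^{r-1}=g_{R',w}(q)\,s_{R',w}(q).$$

Thus (9.4) and (10.1) give exactly formula (2.1). Its right side is a rational function $P_{\Psi,\varphi}\in\mathbb Q(t)$ depending only on $(\Psi,\varphi)$ and $r$. It has no pole at a prime power, as $\det(q-w\varphi)>0$, and its value at $q$ is $\#X_G^F$.

**Step 3. $P_{\Psi,\varphi}$ is a polynomial.** The formula has denominators; integrality of the values removes them. A group $(G,F)$ of type $(\Psi,\varphi)$ exists over every $\mathbb F_q$, so $P:=P_{\Psi,\varphi}$ satisfies $P(q)\in\mathbb Z$ for every prime power $q$. Write $P=A+B/C$ with $A,B,C\in\mathbb Q[t]$, $\deg B<\deg C$, and let $D\ge1$ be an integer with $DA\in\mathbb Z[t]$. Then $DB(q)/C(q)\in\mathbb Z$ for all large prime powers $q$. This tends to $0$ as $q\to\infty$, so it vanishes for infinitely many $q$. Thus $B=0$ and $P\in\mathbb Q[t]$.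

## 11. From closed orbits to points of the quotient over $\mathbb Z$

So far we have counted $F$-stable closed orbits over $k$. Theorem A concerns one scheme over $\mathbb Z$, and reducing integral invariants modulo $p$ could a priori give fewer invariants than there are modulo $p$. We show that this does not change the points.

Let $A=\mathbb Z[\mathcal G^r]$, $B=A^{\mathcal G}$, $\mathcal X=\operatorname{Spec}B$. Invariants are the kernel of a $\mathbb Z$-linear map $A\to A\otimes\mathbb Z[\mathcal G]$, so they commute with flat base change. In particular $\mathcal X_{\mathbb C}=\operatorname{Spec}\mathbb C[G^r]^G=\mathfrak X_r(G)$. The scheme $\mathcal X$ is affine, hence separated. We use the following theorem (Seshadri, *Geometric reductivity over arbitrary base*, Adv. Math. 26 (1977); in the form below: Franjou–van der Kallen, *Power reductivity over an arbitrary base*, Doc. Math. Extra Vol. Suslin (2010)). Let $\Lambda$ be a commutative ring and $\mathcal G_\Lambda$ a Chevalley group scheme over $\Lambda$.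

* **(FG)** If $\Lambda$ is noetherian and $A$ is a finitely generated commutative $\Lambda$-algebra on which $\mathcal G_\Lambda$ acts rationally, then $A^{\mathcal G}$ is a finitely generated $\Lambda$-algebra.
* **(PR)** If $M\to N$ is a surjection of rational $\mathcal G_\Lambda$-modules with $N$ a cyclic $\Lambda$-module with trivial action, then for some $d\ge1$ the map $(S^dM)^{\mathcal G}\to S^dN$ is surjective.

**Consequence of (PR).** *If $A_1\to A_2$ is a surjection of commutative $\mathcal G_\Lambda$-algebras and $a\in A_2^{\mathcal G}$, then some power $a^d$, $d\ge1$, is the image of an element of $A_1^{\mathcal G}$.* Take $N=\Lambda a$ and $M$ its preimage in $A_1$. By (PR) there is an invariant in $S^dM$ mapping to $a^d\in S^dN$. Its image under multiplication $S^dM\to A_1$ is invariant and maps to $a^d\in A_2$.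

By (FG), $\mathcal X$ is of finite type over $\mathbb Z$.

**Lemma 11.1.** Let $K=\overline{\mathbb F}_p$. The natural map $\mathcal G^r(K)\to\mathcal X(K)$ is surjective, and each fiber contains exactly one closed $\mathcal G(K)$-orbit.

**Step 1. Compare integral and modular invariants.** Let $K'\supseteq K$ be an algebraically closed field and $\Lambda=W(K')$ its ring of Witt vectors, flat over $\mathbb Z$ with $\Lambda/p=K'$. Then $A_\Lambda^{\mathcal G}=B\otimes\Lambda$. Since $A_\Lambda$ and $A_\Lambda\otimes\Lambda[\mathcal G]$ are $p$-torsion free, if $pa$ is invariant then so is $a$; that is, $A_\Lambda^{\mathcal G}\cap pA_\Lambda=pA_\Lambda^{\mathcal G}$. So $B\otimes K'\to C_{K'}:=K'[\mathcal G^r]^{\mathcal G}$ is injective. By the consequence of (PR) applied to $A_\Lambda\to A_{K'}$, every element of $C_{K'}$ has a positive power in $B\otimes K'$.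

**Step 2. Reduce to a restriction map.** By the theorems of Nagata, Haboush and Mumford over the algebraically closed field $K$, $C_K$ is finitely generated, and $\mathcal G^r(K)\to\operatorname{Hom}_K(C_K,K)$ is surjective with exactly one closed orbit in each fiber. So it suffices that restriction $\operatorname{Hom}_K(C_K,K)\to\operatorname{Hom}_K(B\otimes K,K)=\mathcal X(K)$ is bijective. It is surjective because $C_K$ is integral over $B\otimes K$ (Step 1 with $K'=K$) and $K$ is algebraically closed.

**Step 3. Injectivity, by adding an indeterminate.** If $\chi_1,\chi_2:C_K\to K$ agree on $B\otimes K$, then knowing that $c^d\in B\otimes K$ only gives $\chi_1(c)^d=\chi_2(c)^d$, which leaves a root of unity. To remove it, let $c\in C_K$, $a=\chi_1(c)$, $b=\chi_2(c)$, and let $K'$ be an algebraic closure of $K(s)$, $s$ an indeterminate. Then $C_{K'}=C_K\otimes_KK'$. Extend $\chi_1,\chi_2$ to $K'$-homomorphisms $C_{K'}\to K'$; they agree on $B\otimes K'$. By Step 1 some power $(c+s)^d$ lies in $B\otimes K'$, so $(a+s)^d=(b+s)^d$. Thus $a+s=\zeta(b+s)$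 with $\zeta$ a root of unity, so $\zeta\in K$. Comparing coefficients of $s$ gives $\zeta=1$ and $a=b$. Hence $\chi_1=\chi_2$. $\square$

## 12. Integer coefficients, leading term and $E$-polynomial

**Proof of Theorem A.** *The count.* For the unique homomorphism $\mathbb Z\to\mathbb F_q$, when it exists, that is, for each prime power $q$, $\mathcal X(\mathbb F_q)$ is the set of Frobenius-fixed points of $\mathcal X(\overline{\mathbb F}_q)$. The map $\mathcal G^r(\overline{\mathbb F}_q)\to\mathcal X(\overline{\mathbb F}_q)$ is Frobenius-equivariant, and $F$ maps closed orbits to closed orbits. By Lemma 11.1, $\mathcal X(\mathbb F_q)$ corresponds to the $F$-stable closed orbits of $(\mathcal G_{\overline{\mathbb F}_q},F)$, which has type $(\Psi,1)$ because $\mathcal G$ is split. By Section 10, $\#\mathcal X(\mathbb F_q)=P(q)$ with $P=P_{\Psi,1}\in\mathbb Q[t]$, for every $q$.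

*Integer coefficients.* Integer values at prime powers do not by themselves make the coefficients integers, so we use the zeta function. Write $P=\sum c_it^i$ and fix a prime $p$. The zeta function of $\mathcal X_{\mathbb F_p}$ is $Z(u)=\exp\sum_nP(p^n)u^n/n$, a rational function by Dwork. Its logarithmic derivative is
$$\sum_{n\ge1}P(p^n)u^{n-1}=\sum_i\frac{c_ip^i}{1-p^iu},$$
with residue $-c_i$ at $u=p^{-i}$. Logarithmic derivatives of rational functions have integer residues. So $c_i\in\mathbb Z$. This proves Theorem A, and hence the conjecture. $\blacksquare$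

**Proof of the rest of Theorem B.** *Points of $G^r/\!\!/G$ and integrality for general $\varphi$.* Let $\varphi$ have order $m$ and take $(G,F)$ of type $(\Psi,\varphi)$ over $\mathbb F_q$. The quotient $\operatorname{Spec}\mathbb F_q[G^r]^G$ is of finite type. Its $k$-points are the closed orbits (Nagata, Haboush, Mumford), compatibly with $F$; so its $\mathbb F_q$-points are the $F$-stable closed orbits. Since $(G,F^n)$ has type $(\Psi,\varphi^n)$ over $\mathbb F_{q^n}$, the quotient has
$$P_{\Psi,\varphi^n}(q^n)=\sum_ic_i(n)\,q^{in}$$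
points over $\mathbb F_{q^n}$, where $c_i(n)\in\mathbb Q$ depends only on $n$ modulo $m$. A function of $n$ modulo $m$ can be written $c_i(n)=\sum_{\zeta^m=1}a_{i,\zeta}\zeta^n$. By Dwork the point counts are $\sum_jm_j\alpha_j^n$ with distinct $\alpha_j\ne0$ and $m_j\in\mathbb Z$. The numbers $\zeta q^i$ are distinct, so by linear independence of the functions $n\mapsto\alpha^n$ all $a_{i,\zeta}\in\mathbb Z$. Hence $c_i(1)=\sum_\zeta a_{i,\zeta}\zeta$ is a rational algebraic integer, i.e. in $\mathbb Z$, and $P_{\Psi,\varphi}\in\mathbb Z[t]$.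

*The split case.* Let $\varphi=1$. The scheme $\mathcal X_{\overline{\mathbb F}_p}$ is irreducible, since the irreducible variety $\mathcal G^r_{\overline{\mathbb F}_p}$ maps onto it, and it has dimension $\dim\mathfrak X_r(G)$ for almost all $p$. For such a $p$ and $d=\dim\mathfrak X_r(G)$, the Lang–Weil estimate says that $P(p^n)=p^{nd}+O(p^{n(d-1/2)})$ as $n\to\infty$, so $P$ is monic of degree $d$. The equality $E(\mathfrak X_r(G);x,y)=P_{\Psi,1}(xy)$ is Katz's theorem (appendix to Hausel–Rodriguez-Villegas, Invent. Math. 174 (2008)), applied to the polynomial-count variety $\mathfrak X_r(G)$. $\blacksquare$
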